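\title{Prime objects in the category of finite semigroups}

\begin{abstract}
An object $X$ of a category with finite direct products is prime in the sense of Tarski if it is not the final object and if, whenever $X$ is a direct factor of $Y_0\times Y_1$, it is a direct factor of $Y_0$ or of $Y_1$. The category of all nonempty semigroups has no prime objects. We show that the category of finite semigroups does have them: a nontrivial finite monoid is prime in this category if and only if it is directly indecomposable, and a finite left or right zero semigroup is prime if and only if its order is a prime number. We also give a family of finite semigroups, including all null semigroups, none of which is prime.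
\end{abstract}

\section{Introduction}

Throughout, semigroups are nonempty. Let $\mathcal C$ be a category with finite direct products, and write $X\mid Y$ if $Y\cong X\times Z$ for some object $Z$. An object $X$ other than the final object (the empty product; for semigroups, the one-element semigroup) is \emph{prime in the sense of Tarski} if for all objects $Y_0,Y_1$
\[
X\mid Y_0\times Y_1\quad\Longrightarrow\quad X\mid Y_0\ \text{ or }\ X\mid Y_1 .
\]
Equivalently, the isomorphism class of $X$ is a prime element of the commutative monoid of isomorphism classes of objects of $\mathcal C$ under direct product. It is known that the category of all semigroups has no prime objects. The question, posed in \cite{Bergman}, is whether the category of \emph{finite} semigroups has any. From now on ``prime'' refers to this category, and semigroups are finite unless the contrary is said.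

A semigroup is \emph{directly indecomposable} if it is not isomorphic to a product of two semigroups with more than one element each. A prime $X$ is indecomposable: if $X\cong A\times B$ with $|A|,|B|>1$, then $X\mid A\times B$, while $X\mid A$ and $X\mid B$ are impossible because $|A|,|B|<|X|$. Indecomposable semigroups are plentiful, since every semigroup of prime order is one. Primeness is much more demanding, because it tests $X$ against all factorizations of all multiples of $X$.

Two families show what is at stake. The \emph{left zero semigroup} $L_n$ has $n$ elements and the product $xy=x$; the \emph{null semigroup} $N_n$ has $n$ elements, one of them called $0$, and the product $xy=0$. We have $L_a\times L_b\cong L_{ab}$ and $N_a\times N_b\cong N_{ab}$, so each family is a copy of the multiplicative monoid of positive integers, and inside each family the members of prime order are prime. Among all finite semigroups this can fail: Example~\ref{ex:N2} exhibits a semigroup $Y_0$ of order $4$ with $N_2\mid Y_0\times N_3$, $N_2\nmid Y_0$ and $N_2\nmid N_3$. With this example, and with the absence of primes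 among all semigroups, one would guess that the finite category has no primes either. The guess is wrong.

\begin{theorem}\label{thm:monoid}
A nontrivial finite monoid is prime in the category of finite semigroups if and only if it is directly indecomposable.
\end{theorem}

If a monoid is a product $A\times B$ of semigroups, the coordinates of its identity element are identity elements of $A$ and $B$; so it does not matter whether indecomposability is tested among monoids or among semigroups. Theorem~\ref{thm:monoid} answers the question: it applies to the cyclic groups $\mathbb Z/p$ of prime order, to all nontrivial indecomposable finite groups, and to the two-element semilattice. There are also primes without an identity element.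

\begin{theorem}\label{thm:leftzero}
The left zero semigroup $L_n$ is prime in the category of finite semigroups if and only if $n$ is a prime number. The same holds for the right zero semigroup ($xy=y$) of order $n$.
\end{theorem}

For a semigroup $S$ let $S^2=\{st:s,t\in S\}$; its elements are the \emph{products} in $S$. Elements $a,b\in S$ are \emph{twins}, written $a\sim b$, if $as=bs$ and $sa=sb$ for all $s\in S$. This is an equivalence relation, and $[a]$ denotes the twin class of $a$.

\begin{theorem}\label{thm:twins}
Let $X$ be a nontrivial finite semigroup. If every twin class of $X$ contains an element outside $X^2$, then $X$ is not prime in the category of finite semigroups. In particular, no null semigroup is prime.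
\end{theorem}

We do not give a complete classification of the primes. We prove Theorem~\ref{thm:twins} first, in Section~\ref{sec:twins}, because it is short and isolates the phenomenon that the proof of Theorem~\ref{thm:monoid} must overcome: multiplication does not distinguish twins, so elements that are not products can be moved freely inside their twin classes. Sections~\ref{sec:setup}--\ref{sec:split} prove Theorem~\ref{thm:monoid}; from Section~\ref{sec:twins} their proofs use only Lemma~\ref{lem:twins}. Section~\ref{sec:leftzero} proves Theorem~\ref{thm:leftzero}.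

One standard fact is used throughout: in a finite semigroup every element $s$ has an idempotent power. If $s^k$ is idempotent then $s^{kj}=s^k$ for all $j\ge1$, so finitely many elements have a common exponent $N$ with all $N$th powers idempotent.

\section{Twins, resizing, and semigroups that are not prime}\label{sec:twins}

\begin{lemma}\label{lem:twins}
Let $S,T$ be semigroups.
\begin{enumerate}
\item[(a)] If $a\sim a'$ and $b\sim b'$ in $S$, then $ab=a'b'$.
\item[(b)] In $S\times T$ we have $[(s,t)]=[s]\times[t]$ and $(S\times T)^2=S^2\times T^2$.
\item[(c)] In a monoid $M$, twins are equal, and $M^2=M$.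
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $ab=a'b=a'b'$. (b) The twin conditions for $(s,t)$ and $(s',t')$ are read off coordinatewise, and $(ss',tt')=(s,t)(s',t')$. (c) Multiply by $1$.
\end{proof}

By (a), a semigroup is described by its twin classes, by the rule that assigns a product to each pair of classes, and by the number of further elements, not products, in each class. These numbers can be changed at will. A \emph{resizing} of $S$ consists of pairwise disjoint nonempty sets $F_\Gamma\supseteq\Gamma\cap S^2$, one for each twin class $\Gamma$ of $S$, with the following multiplication on $\bigsqcup_\Gamma F_\Gamma$: the product of an element of $F_\Gamma$ and an element of $F_{\Gamma'}$ is $ss'$ for any $s\in\Gamma$, $s'\in\Gamma'$. The function $\nu(\Gamma)=|F_\Gamma|$ is its \emph{size function}; any $\nu$ with $\nu(\Gamma)\ge\max(1,|\Gamma\cap S^2|)$ occurs.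

\begin{lemma}\label{lem:resize}
\begin{enumerate}
\item[(a)] A resizing of $S$ is a semigroup. Its set of products is $S^2$, and its twin classes are the sets $F_\Gamma$.
\item[(b)] Two resizings of $S$ with the same size function $\nu$ are isomorphic; we write $S[\nu]$ for either. The semigroup $S$ is the resizing of itself with $\nu(\Gamma)=|\Gamma|$, and $N_\ell$ is the resizing of the one-element semigroup with size $\ell$.
\item[(c)] $S[\nu]\times T[\mu]\cong(S\times T)[\nu\otimes\mu]$, where $(\nu\otimes\mu)(\Gamma\times\Delta)=\nu(\Gamma)\mu(\Delta)$. In particular $S[\nu]\times N_\ell\cong S[\ell\nu]$.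
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product is well defined by Lemma~\ref{lem:twins}(a), and $ss'\in[ss']\cap S^2\subseteq F_{[ss']}$. So for three elements whose classes have representatives $s,s',s''$, the two bracketings give $(ss')s''$ and $s(s's'')$. Every $ss'$ occurs as a product because all $F_\Gamma$ are nonempty. Two elements of the same $F_\Gamma$ are twins. If $s\not\sim s'$ in $S$, say $st\ne s't$ or $ts\neq ts'$, then multiplication by an element of $F_{[t]}$ separates $F_{[s]}$ from $F_{[s']}$.

(b) Choose bijections $F_\Gamma\to F'_\Gamma$ that are the identity on $\Gamma\cap S^2$. Their union preserves the class over which an element lies and fixes all products, so it is an isomorphism.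

(c) By Lemma~\ref{lem:twins}(b), the sets $F_\Gamma\times F_\Delta$ form a resizing of $S\times T$, and its multiplication is that of the direct product.
\end{proof}

For $m\ge1$ let $B_m=\{a_1,\dots,a_m,b_1,\dots,b_m,0\}$ with $a_i^2=b_i$ and all other products $0$. All triple products are $0$, so $B_m$ is a semigroup. Its twin classes are the singletons $\{a_i\}$ (only $a_i$ has a nonzero product with $a_i$) and $\beta=\{0,b_1,\dots,b_m\}=B_m^2$. The point of $B_m$ is that $\beta$ is a twin class of $m+1$ elements, all of them products, so it cannot be shrunk.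

\begin{example}\label{ex:N2}
Write $B_1[i,j]$ for the resizing of $B_1$ with $\nu(\{a_1\})=i\ge1$ and $\nu(\beta)=j\ge2$. By Lemma~\ref{lem:resize}(c),
\[
B_1[2,2]\times N_3\;\cong\;B_1[6,6]\;\cong\;N_2\times B_1[3,3].
\]
Here $B_1[2,2]=\{a,a',b,0\}$ with $aa=aa'=a'a=a'a'=b$ and all other products $0$. A twin class of $N_2\times W$ has the form $N_2\times\Delta$, and its products lie in $\{0\}\times\Delta$, so at most half of its elements are products. The class $\{b,0\}$ of $B_1[2,2]$ consists of products, so $N_2\nmid B_1[2,2]$; and $N_2\nmid N_3$ since $2\nmid 3$. Thus $N_2$ is not prime. Informally, $B_1[2,2]$ is $N_2$ times ``$B_1[1,1]$'', which does not exist, although three times it does.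
\end{example}

\begin{example}\label{ex:infinite}
If infinite semigroups are admitted, the same device defeats $\mathbb Z/2$. Let $Y_0$ be the resizing of $\mathbb Z/2$ with classes of sizes $1$ and $2$, and let $N$ be a countably infinite null semigroup. Both $Y_0\times N$ and $\mathbb Z/2\times N$ are resizings of $\mathbb Z/2$ in which each class has one product and countably infinitely many other elements, so they are isomorphic as in Lemma~\ref{lem:resize}(b). But $\mathbb Z/2\nmid Y_0$ since $|Y_0|=3$, and $\mathbb Z/2\nmid N$ since a homomorphic image of a null semigroup is null.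
\end{example}

To repeat Example~\ref{ex:N2} for a general $X$ we must show that $X$ does not divide a certain semigroup; for this we cancel $X$.

\begin{lemma}[Cancellation; Lov\'asz \cite{Lovasz}]\label{lem:cancel}
Let $X,S,S'$ be finite semigroups. If $|\operatorname{Hom}(R,S)|=|\operatorname{Hom}(R,S')|$ for every finite semigroup $R$, then $S\cong S'$. If $X\times S\cong X\times S'$, then $S\cong S'$.
\end{lemma}

\begin{proof}
Let $\operatorname{Inj}(R,S)$ be the set of injective homomorphisms $R\to S$. Sorting homomorphisms by their kernels gives
\[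
|\operatorname{Hom}(R,S)|=\sum_\theta|\operatorname{Inj}(R/\theta,S)|,
\]
where $\theta$ runs over the congruences of $R$. The term $\theta=\text{equality}$ is $|\operatorname{Inj}(R,S)|$, and in the other terms $|R/\theta|<|R|$. By induction on $|R|$, the hypothesis yields $|\operatorname{Inj}(R,S)|=|\operatorname{Inj}(R,S')|$ for all $R$. Taking $R=S$ and $R=S'$ we find injective homomorphisms $S\to S'$ and $S'\to S$; hence $|S|=|S'|$ and both are isomorphisms.

If $X\times S\cong X\times S'$, then $|\operatorname{Hom}(R,X)|\,|\operatorname{Hom}(R,S)|=|\operatorname{Hom}(R,X)|\,|\operatorname{Hom}(R,S')|$, and $|\operatorname{Hom}(R,X)|\ge1$ because the constant map to an idempotent of $X$ is a homomorphism.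
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twins}]
Let $m=|X|\ge2$ and $B=B_m$. For a twin class $\Gamma$ of $X$ put $n_\Gamma=|\Gamma|$ and $k_\Gamma=|\Gamma\cap X^2|$. The hypothesis says $n_\Gamma\ge k_\Gamma+1$, and $k_\Gamma\le m$, so
\begin{equation}\label{eq:room}
n_\Gamma m\;\ge\;k_\Gamma m+m\;\ge\;k_\Gamma(m+1).
\end{equation}
We want a semigroup that looks like $X$ times ``$B$ with $\beta$ shrunk to $m$ elements''. The twin classes of $X\times B$ are the sets $\Gamma\times\{a_i\}$, which contain no products, and the sets $\Gamma\times\beta$, which contain $k_\Gamma(m+1)$ products. By \eqref{eq:room} we may therefore define $Y_0=(X\times B)[\nu]$ with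
\[
\nu(\Gamma\times\{a_i\})=n_\Gamma,\qquad \nu(\Gamma\times\beta)=n_\Gamma m .
\]
This is the only use of the hypothesis on twin classes. Let $\ell\ge2$ be coprime to $m$, and let $Z'=B[\mu]$ with $\mu(\{a_i\})=\ell$ and $\mu(\beta)=\ell m$, which is allowed since $\ell m\ge m+1$. By Lemma~\ref{lem:resize}, both $Y_0\times N_\ell$ and $X\times Z'$ are isomorphic to $(X\times B)[\ell\nu]$. So $X\mid Y_0\times N_\ell$, and $X\nmid N_\ell$ because $m\nmid\ell$.

Suppose $Y_0\cong X\times Z''$. Then $X\times Z'\cong X\times Z''\times N_\ell$, and $Z'\cong Z''\times N_\ell$ by Lemma~\ref{lem:cancel}. Now $Z'$ has a twin class with $\ell m$ elements of which $m+1$ are products. In $Z''\times N_\ell$ a twin class with $\ell m$ elements has the form $\Delta\times N_\ell$ with $|\Delta|=m$, and its products lie in $\Delta\times\{0\}$, so there are at most $m$ of them. This contradiction shows $X\nmid Y_0$, and $X$ is not prime.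

A nontrivial null semigroup is a single twin class with only one product, so the hypothesis holds; the trivial one is not prime by definition.
\end{proof}

\section{Two decompositions of one semigroup}\label{sec:setup}

Since primes are indecomposable, only the ``if'' part of Theorem~\ref{thm:monoid} needs proof. Let $M$ be a nontrivial finite monoid and $Y=Y_0\times Y_1\cong M\times Z$. We identify the two sides and write elements of $Y$ both as $(x,u)\in Y_0\times Y_1$ and as $\langle h,\zeta\rangle\in M\times Z$. The projections to $Y_0$, $Y_1$, $M$ are $\mathrm{pr}_0$, $\mathrm{pr}_1$, $\pi$. Let $U$ be the abelian group of central units of $M$.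

\subsection*{The model case}
Let $M$ be a group of prime order and suppose that $Y$ has an identity element, so that $Y_0,Y_1,Z$ are monoids. Write $\langle m,1\rangle=(m_0,m_1)$. This element is a central unit of $Y$, so $m\mapsto m_0$ is a homomorphism from $M$ to the central units of $Y_0$. In the other direction we have the homomorphisms $\chi_0(x)=\pi(x,1)$ and $\chi_1(u)=\pi(1,u)$. Put $\alpha(m)=\chi_0(m_0)$ and $\beta(m)=\chi_1(m_1)$. Applying $\pi$ to $\langle m,1\rangle=(m_0,1)(1,m_1)$ gives $m=\alpha(m)\beta(m)$. So $\alpha$ and $\beta$ are not both trivial; say $\alpha$ is nontrivial, hence an automorphism because $|M|$ is prime. With $Z_0=\chi_0^{-1}(1)$, the map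
\[
M\times Z_0\to Y_0,\qquad (m,z)\mapsto m_0z
\]
is a homomorphism because the $m_0$ are central, and it has the inverse $x\mapsto(m,m_0^{-1}x)$ with $m=\alpha^{-1}(\chi_0(x))$. Hence $M\mid Y_0$.

The general proof follows this outline, with three repairs. First, $Y$ need not have an identity; we replace it by an idempotent $e$, and multiplication by $\langle m,1\rangle$ by a map $\lambda_m$ (this section). Second, for general $M$ it takes an argument to see that $\alpha$ or $\beta$ is an automorphism (Section~\ref{sec:auto}). Third, $\lambda_m$ respects the decomposition $Y_0\times Y_1$ only up to twins, so the natural map $M\times Z_0\to Y_0$ has to be corrected inside twin classes, which requires comparing their sizes (Section~\ref{sec:split}).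

\subsection*{Translations}
For $m\in M$ define $\lambda_m,\rho_m:Y\to Y$ by
\[
\lambda_m\langle h,\zeta\rangle=\langle mh,\zeta\rangle,\qquad\rho_m\langle h,\zeta\rangle=\langle hm,\zeta\rangle .
\]
These maps are defined through the second decomposition, and $\mathrm{pr}_0\lambda_m(x,u)$ may depend on $u$. Part (c) of the next lemma says that this dependence disappears inside a product.

\begin{lemma}\label{lem:lambda}
Let $m,n\in M$ and $P=(x,u)$, $Q=(y,v)$ in $Y$.
\begin{enumerate}
\item[(a)] $\lambda_m\lambda_n=\lambda_{mn}$, $\;\lambda_m(P)Q=\lambda_m(PQ)$, and $P\lambda_m(Q)=\rho_m(P)Q$.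
\item[(b)] If $\pi(P)$ is central in $M$, then $P\lambda_m(Q)=\lambda_m(PQ)$.
\item[(c)] $P\lambda_m(Q)=(x*_my,\;u*_mv)$, where $x*_my\in Y_0$ depends only on $m,[x],[y]$, and $u*_mv\in Y_1$ depends only on $m,[u],[v]$.
\item[(d)] $|[\lambda_m(P)]|=|[P]|$.
\end{enumerate}
\end{lemma}

\begin{proof}
With $P=\langle h,\zeta\rangle$ and $Q=\langle h',\zeta'\rangle$ we have $\lambda_m(P)Q=\langle mhh',\zeta\zeta'\rangle$ and $P\lambda_m(Q)=\langle hmh',\zeta\zeta'\rangle$; this gives (a) and (b). For (c), the first coordinate of $P\lambda_m(Q)=\rho_m(P)Q$ is
\[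
x\cdot\mathrm{pr}_0\lambda_m(y,v)=\mathrm{pr}_0\rho_m(x,u)\cdot y .
\]
The left side does not change if $u$ is changed or $x$ is replaced by a twin; the right side does not change if $v$ is changed or $y$ is replaced by a twin. The second coordinate is treated in the same way. For (d), $[\langle h,\zeta\rangle]=\{h\}\times[\zeta]$ by Lemma~\ref{lem:twins}(b),(c).
\end{proof}

\begin{lemma}\label{lem:uptotwins}
Let $P=(x,u)$ and $P'=(x',u')$ be elements of $Y$ with $\pi(P)$ and $\pi(P')$ central. If $x\sim x'$, then $\mathrm{pr}_0\lambda_m(P)\sim\mathrm{pr}_0\lambda_m(P')$. If $u\sim u'$, then $\mathrm{pr}_1\lambda_m(P)\sim\mathrm{pr}_1\lambda_m(P')$.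
\end{lemma}

\begin{proof}
Let $\hat x=\mathrm{pr}_0\lambda_m(P)$ and $Q=(y,v)$. By Lemma~\ref{lem:lambda}, $\lambda_m(P)Q=\lambda_m(PQ)=P\lambda_m(Q)$, so $\hat xy=x*_my$; and the first coordinate of $Q\lambda_m(P)$ gives $y\hat x=y*_mx$. Both values depend only on $m$, $[x]$ and $y$. The same computation applies to second coordinates.
\end{proof}

\subsection*{The endomorphisms $\alpha$ and $\beta$}
Fix an idempotent $f\in Z$ and put $e=\langle1,f\rangle=(e_0,e_1)$. Then $e,e_0,e_1$ are idempotents and $\pi(e)=1$. Define
\[
\chi_0(x)=\pi(x,e_1),\quad\chi_1(u)=\pi(e_0,u),\qquad \lambda_m(e)=\langle m,f\rangle=(m_0,m_1),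
\]
\[
\alpha(m)=\chi_0(m_0),\qquad\beta(m)=\chi_1(m_1).
\]
The maps $\chi_i:Y_i\to M$ are homomorphisms with $\chi_i(e_i)=1$, and $m\mapsto m_i$ are homomorphisms $M\to Y_i$ with $1\mapsto e_i$. So $\alpha,\beta$ are endomorphisms of $M$ that fix $1$. The whole setting is symmetric under exchanging the indices $0$ and $1$, which exchanges $\alpha$ and $\beta$.

\begin{lemma}\label{lem:chi}
Let $x\in Y_0$, $u\in Y_1$, $m\in M$.
\begin{enumerate}
\item[(a)] $\pi(x,u)=\chi_0(x)\chi_1(u)=\chi_1(u)\chi_0(x)$.
\item[(b)] If $\pi(x,u)=1$, then $\chi_0(x),\chi_1(u)\in U$.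
\item[(c)] $\chi_0$ is constant on each twin class of $Y_0$.
\item[(d)] $\chi_0(\mathrm{pr}_0\lambda_m(x,u))=\alpha(m)\chi_0(x)$.
\item[(e)] $\alpha(M)$ and $\beta(M)$ commute elementwise, and $m=\alpha(m)\beta(m)$.
\item[(f)] $\alpha\beta(m)\in U$ and $\beta\alpha(m)\in U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The elements $e(x,u)e$, $\;e(x,e_1)(e_0,u)e$ and $e(e_0,u)(x,e_1)e$ all equal $(e_0xe_0,e_1ue_1)$. Apply $\pi$.

(b) By (a), $M=\chi_0(Y_0)\chi_1(Y_1)$, the two sets commute elementwise, and $\chi_0(x)$, $\chi_1(u)$ are mutually inverse units. The unit $\chi_0(x)$ commutes with $\chi_1(Y_1)$, and it commutes with $\chi_0(Y_0)$ because its inverse does. So it is central, and so is its inverse.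

(c) If $x\sim x'$ then $xe_0=x'e_0$, and $\chi_0(e_0)=1$.

(d) By Lemma~\ref{lem:lambda}(a),(b), $e\lambda_m(x,u)=\lambda_m(e(x,u))=\lambda_m(e)(x,u)$. Thus $e_0\cdot\mathrm{pr}_0\lambda_m(x,u)=m_0x$; apply $\chi_0$.

(e) Apply (a), for the second claim to $(m_0,m_1)=\langle m,f\rangle$.

(f) To compute $\beta\alpha(m)$ we need the $Y_1$-coordinate of $\langle\alpha(m),f\rangle$. Write $(m_0,e_1)=\langle\alpha(m),g\rangle$ and $(e_0,m_1)=\langle\beta(m),g'\rangle$. Their product is $(m_0e_0,e_1m_1)=(m_0,m_1)=\langle m,f\rangle$, so $gg'=f$. Let $\langle1,g'\rangle=(s,t)$. Then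
\[
\langle\alpha(m),f\rangle=\langle\alpha(m),g\rangle\langle1,g'\rangle=(m_0s,\,e_1t),
\]
so $\beta\alpha(m)=\chi_1(e_1t)=\chi_1(t)$, which lies in $U$ by (b). The claim for $\alpha\beta$ follows by symmetry.
\end{proof}

Central units cannot be avoided in (f). For $Y_0=Y_1=M=Z=\mathbb Z/3$, written additively, with $\langle h,\zeta\rangle=(h+\zeta,h-\zeta)$, we have $\pi(x,u)=2x+2u$ and $\alpha(m)=\beta(m)=2m$, so $\alpha\beta$ is the identity.

\section{One of $\alpha$, $\beta$ is an automorphism}\label{sec:auto}

For $M=\mathbb Z/p$ this was immediate, and a reader who wants only one prime object may go on to Section~\ref{sec:split}. In general we imitate linear algebra, where a vector space is the direct sum of the image and the kernel of a high power of an endomorphism. In a monoid one cannot divide $m$ by $\alpha^N(m)$ to reach the kernel; the complementary factor is built from $\beta$ instead, and Lemma~\ref{lem:chi}(f) keeps all error terms in $U$, where division is possible. We use repeatedly that the pointwise product of an endomorphism of $M$ and a homomorphism $M\to U$ is an endomorphism.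

\begin{proposition}\label{prop:auto}
Let $M$ be a nontrivial directly indecomposable finite monoid, and let $\alpha,\beta$ be endomorphisms of $M$ fixing $1$ that satisfy {\rm(e)} and {\rm(f)} of Lemma~\ref{lem:chi}. Then $\alpha$ or $\beta$ is an automorphism.
\end{proposition}

\begin{proof}
\emph{Step 1: $\alpha(U)\subseteq U$ and $\beta(U)\subseteq U$.} For $c\in U$ the element $\alpha(c)$ is a unit; it commutes with $\alpha(M)$ because $c$ is central, and with $\beta(M)$ by (e). As $M=\alpha(M)\beta(M)$, it is central. The same holds for $\beta$. With (f) it follows that $\alpha^i\beta^j$ and $\beta^j\alpha^i$ take values in $U$ for all $i,j\ge1$.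

\emph{Step 2: for each $n\ge1$ there is a homomorphism $\delta_n:M\to U$ with $m=\alpha^n(m)\beta^n(m)\delta_n(m)$.} Take $\delta_1=1$. Applying (e) to $\alpha^n(m)$ and to $\beta^n(m)$ gives
\[
\alpha^n(m)=\alpha^{n+1}(m)\cdot\beta\alpha^n(m),\qquad\beta^n(m)=\alpha\beta^n(m)\cdot\beta^{n+1}(m),
\]
so $\delta_{n+1}(m)=\delta_n(m)\cdot\beta\alpha^n(m)\cdot\alpha\beta^n(m)$ works.

\emph{Step 3: a decomposition of $M$.} Choose $N\ge1$ such that $\varepsilon=\alpha^N$ and $\eta=\beta^N$ are idempotent maps. Let $A=\varepsilon(M)$ and $K=\varepsilon^{-1}(1)$, submonoids of $M$; the map $\varepsilon$ is the identity on $A$. We claim that $A\times K\to M$, $(a,k)\mapsto ak$, is an isomorphism.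

Let $\tau(m)=\eta(m)\delta_N(m)$, an endomorphism with $m=\varepsilon(m)\tau(m)$. For $k\in K$ this reads $k=\tau(k)\in\beta(M)U$, so $K$ commutes elementwise with $A\subseteq\alpha(M)$, and our map is a homomorphism.

The endomorphism $\tau$ need not map into $K$; the defect is $\kappa=\varepsilon\tau$. We have $\kappa(m)=\alpha^N\beta^N(m)\cdot\alpha^N(\delta_N(m))\in U$ by Step 1, and $\kappa(m)\in A$. Put $\theta(m)=\tau(m)\kappa(m)^{-1}$, an endomorphism. Then $\varepsilon\theta(m)=\kappa(m)\,\varepsilon(\kappa(m))^{-1}=1$, so $\theta(M)\subseteq K$. Applying $\varepsilon$ to $m=\varepsilon(m)\tau(m)$ gives $\varepsilon(m)=\varepsilon(m)\kappa(m)$, and therefore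
\[
m=\varepsilon(m)\tau(m)=\varepsilon(m)\kappa(m)\theta(m)=\varepsilon(m)\theta(m)\in AK .
\]
This is surjectivity. For injectivity, note that $\theta(k)=k$ for $k\in K$, because $\tau(k)=k$ and $\kappa(k)=\varepsilon(k)=1$; and that $\theta(a)\in U$ for $a=\varepsilon(b)\in A$, because $\eta(a)=\beta^N\alpha^N(b)\in U$. If $ak=a'k'$, then $\varepsilon$ gives $a=a'$, and $\theta$ gives $\theta(a)k=\theta(a)k'$ with $\theta(a)$ a unit, so $k=k'$.

\emph{Step 4: conclusion.} Since $M$ is indecomposable, $K$ or $A$ is trivial. If $K$ is trivial, then $M=A$, so $\alpha^N=\mathrm{id}$ and $\alpha$ is an automorphism. Otherwise $\alpha^N$ is the constant map $1$. By symmetry, $\beta$ is an automorphism or $\beta^N$ is constant. If both $\alpha^N$ and $\beta^N$ are constant, Step 2 gives $m=\delta_N(m)\in U$ for all $m$, so $M$ is an abelian group. In its endomorphism ring, $\alpha+\beta=1$, so $\alpha$ and $\beta$ commute, and $\alpha^N=\beta^N=0$. Every term of the binomial expansion of $1=(\alpha+\beta)^{2N}$ vanishes, so $M$ is trivial, a contradiction.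
\end{proof}

\section{Splitting $M$ off $Y_0$}\label{sec:split}

Let $M$ be indecomposable. By Proposition~\ref{prop:auto} and symmetry we may assume that \emph{$\alpha$ is an automorphism}, and we prove $M\mid Y_0$. As in the model case, let $Z_0=\chi_0^{-1}(1)$, a subsemigroup of $Y_0$ containing $e_0$, and define
\[
\psi:M\times Z_0\to Y_0,\qquad\psi(m,z)=\mathrm{pr}_0\lambda_m(z,e_1).
\]
Note that $\pi(z,e_1)=1$ for $z\in Z_0$. Twin classes of elements of $Z_0$ are always taken in $Y_0$; by Lemma~\ref{lem:chi}(c) they are contained in $Z_0$.

\begin{lemma}\label{lem:psi}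
The map $\psi$ is a homomorphism. For $m\in M$ and $z\in Z_0$,
\begin{equation}\label{eq:psi}
\chi_0(\psi(m,z))=\alpha(m)\qquad\text{and}\qquad\mathrm{pr}_1\lambda_m(z,e_1)\sim m_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $P=(z,e_1)$, $Q=(z',e_1)$ with $z,z'\in Z_0$. By Lemma~\ref{lem:lambda}(a),(b), $\lambda_a(P)\lambda_b(Q)=\lambda_a(P\lambda_b(Q))=\lambda_{ab}(PQ)$, and $PQ=(zz',e_1)$. The first part of \eqref{eq:psi} is Lemma~\ref{lem:chi}(d). The second is Lemma~\ref{lem:uptotwins} applied to $(z,e_1)$ and $e=(e_0,e_1)$.
\end{proof}

\begin{example}\label{ex:notinj}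
The map $\psi$ need not be bijective. Let $N_2=\{0,1\}$ with all products $0$; let $M=\mathbb Z/2$ (additive), $Y_0=M\times N_2$, $Y_1=N_2$, $Z=N_2\times N_2$, and identify
\[
\langle0,(a,b)\rangle=((0,a),b),\qquad\langle1,(a,b)\rangle=((1,b),a).
\]
This is an isomorphism, since on both sides a product is determined by adding $M$-coordinates and setting the other coordinates to $0$. Here $e_1=0$, $Z_0=\{0\}\times N_2$, and $\psi(1,(0,a))=\mathrm{pr}_0\langle1,(a,0)\rangle=(1,0)$ for both values of $a$.
\end{example}

We show that $\psi$ is bijective on twin classes, bijective on products, and that corresponding twin classes have equal sizes. Then $\psi$ can be redefined on the non-products so as to become an isomorphism.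

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] $\psi(m,z)\sim\psi(m',z')$ if and only if $m=m'$ and $z\sim z'$.
\item[(b)] For every $x\in Y_0$ there are $m\in M$, $z\in Z_0$, $w\in Y_1$ with $\pi(z,w)\in U$ and $(x,e_1)=\lambda_m(z,w)$. For these, $x\sim\psi(m,z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) ``If'' is Lemma~\ref{lem:uptotwins}. Conversely, let $\psi(m,z)\sim\psi(m',z')$. Lemma~\ref{lem:chi}(c) and \eqref{eq:psi} give $\alpha(m)=\alpha(m')$, so $m=m'$. The first coordinates of $\lambda_m(z,e_1)$ and $\lambda_m(z',e_1)$ are twins by assumption and the second coordinates by \eqref{eq:psi}, so the two elements are twins in $Y$. Write $(z,e_1)=\langle1,\zeta\rangle$ and $(z',e_1)=\langle1,\zeta'\rangle$. Then $\langle m,\zeta\rangle\sim\langle m,\zeta'\rangle$, hence $\zeta\sim\zeta'$ in $Z$, hence $(z,e_1)\sim(z',e_1)$, hence $z\sim z'$.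

(b) Write $(x,e_1)=\langle h,\zeta\rangle$. The first candidate for $(z,w)$ is $\langle1,\zeta\rangle=(\bar x,\bar u)$, but $\gamma=\chi_0(\bar x)$ need not be $1$. It is a central unit by Lemma~\ref{lem:chi}(b), and this lets us correct it. Since $\alpha$ is an automorphism, $c=\alpha^{-1}(\gamma^{-1})$ lies in $U$. Put $(z,w)=\lambda_c(\bar x,\bar u)=\langle c,\zeta\rangle$ and $m=hc^{-1}$. Then $\chi_0(z)=\alpha(c)\gamma=1$ by Lemma~\ref{lem:chi}(d), and $\lambda_m(z,w)=\langle h,\zeta\rangle=(x,e_1)$. Finally, Lemma~\ref{lem:uptotwins} applied to $(z,w)$ and $(z,e_1)$ gives $x\sim\psi(m,z)$.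
\end{proof}

On products, Lemma~\ref{lem:lambda}(c) upgrades ``twin'' to ``equal''.

\begin{lemma}\label{lem:products}
The map $\psi$ restricts to a bijection $M\times(Z_0\cap Y_0^2)\to Y_0^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:twins}, $Y^2=Y_0^2\times Y_1^2=M\times Z^2$. So membership in $Y^2$ depends only on the $Z$-coordinate, which $\lambda_m$ preserves; and $(x,e_1)\in Y^2$ if and only if $x\in Y_0^2$, because $e_1=e_1^2$. In particular $\psi(m,z)\in Y_0^2$ for $z\in Z_0\cap Y_0^2$.

We claim: if $z\in Z_0$, $(z,w)\in Y^2$ and $c=\pi(z,w)$ is central, then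
\begin{equation}\label{eq:exact}
\lambda_m(z,e_1)=\bigl(\mathrm{pr}_0\lambda_m(z,w),\;e_1*_me_1\bigr).
\end{equation}
Write $(z,w)=\langle c,\zeta_1\zeta_2\rangle$, and let $\langle c,\zeta_1\rangle=(z_1,w_1)$ and $\langle1,\zeta_2\rangle=(z_2,w_2)$, so that $(z,w)=(z_1,w_1)(z_2,w_2)$. Since $c$ is central, Lemma~\ref{lem:lambda}(b),(c) give $\mathrm{pr}_0\lambda_m(z,w)=z_1*_mz_2$. Next, $\chi_0(z_2)\in U$ by Lemma~\ref{lem:chi}(b), and $\chi_0(z_1)\chi_0(z_2)=\chi_0(z)=1$, so $\pi(z_1,e_1)=\chi_0(z_2)^{-1}$ is central. The same lemma gives
\[
\lambda_m(z,e_1)=\lambda_m\bigl((z_1,e_1)(z_2,e_1)\bigr)=(z_1,e_1)\lambda_m(z_2,e_1)=(z_1*_mz_2,\;e_1*_me_1),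
\]
which is \eqref{eq:exact}.

\emph{Surjectivity.} Let $x\in Y_0^2$ and take $m,z,w$ as in Lemma~\ref{lem:classes}(b). Then $(z,w)\in Y^2$, since it has the same $Z$-coordinate as $(x,e_1)$. So $z\in Y_0^2$, and \eqref{eq:exact} gives $\psi(m,z)=x$.

\emph{Injectivity.} Let $\psi(m,z)=\psi(m',z')$ with $z,z'\in Z_0\cap Y_0^2$. Then $m=m'$ by \eqref{eq:psi}. By \eqref{eq:exact} with $w=e_1$, the elements $\lambda_m(z,e_1)$ and $\lambda_m(z',e_1)$ have the same second coordinate $e_1*_me_1$, so they are equal. Hence $(z,e_1)$ and $(z',e_1)$ have the same $Z$-coordinate; both have $M$-coordinate $1$, so $z=z'$.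
\end{proof}

It remains to compare sizes. The map $\lambda_m$ preserves sizes of twin classes in $Y$, but such a size is a product of a size in $Y_0$ and a size in $Y_1$, and a priori $\lambda_m$ could enlarge one at the expense of the other. The exchange rate turns out to be multiplicative in $m$, which forces it to be $1$.

\begin{lemma}\label{lem:sizes}
$|[\psi(m,z)]|=|[z]|$ for all $m\in M$ and $z\in Z_0$.
\end{lemma}

\begin{proof}
Let $s_i(y)$ be the size of the twin class of $y$ in $Y_i$, so that $|[(x,u)]|=s_0(x)s_1(u)$, and put $r(m)=s_1(e_1)/s_1(m_1)$. Lemma~\ref{lem:lambda}(d) for $P=(z,e_1)$, together with \eqref{eq:psi}, gives $s_0(\psi(m,z))\,s_1(m_1)=s_0(z)\,s_1(e_1)$, that is, $s_0(\psi(m,z))=r(m)s_0(z)$. We must show $r\equiv1$.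

Let $n\in M$ and $P=(n_0,e_1)$. Then $eP=P$, so $\lambda_m(P)=\lambda_m(e)P=(m_0n_0,m_1e_1)=((mn)_0,m_1)$, and Lemma~\ref{lem:lambda}(d) gives $s_0((mn)_0)=r(m)s_0(n_0)$. For $n=1$ this says $s_0(m_0)=r(m)s_0(e_0)$ for all $m$, and substituting on both sides yields $r(mn)=r(m)r(n)$. If $m^k$ is idempotent, then $r(m)^{2k}=r(m)^k$ in the positive rationals, so $r(m)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:monoid}]
For $m\in M$ and a twin class $\Gamma\subseteq Z_0$, let $\Gamma_m$ be the twin class of $Y_0$ that contains $\psi(m,z)$ for $z\in\Gamma$. By Lemma~\ref{lem:classes}, $\Gamma_m$ is well defined and $(m,\Gamma)\mapsto\Gamma_m$ is a bijection onto the set of twin classes of $Y_0$. By Lemma~\ref{lem:products}, $\psi(m,\cdot)$ maps $\Gamma\cap Y_0^2$ injectively into $\Gamma_m\cap Y_0^2$. It maps onto: an element of $\Gamma_m\cap Y_0^2$ is $\psi(m',z')$ with $z'\in Z_0\cap Y_0^2$, and Lemma~\ref{lem:classes}(a) gives $m'=m$ and $z'\in\Gamma$. Since $|\Gamma|=|\Gamma_m|$ by Lemma~\ref{lem:sizes}, this map extends to a bijection $\hat\psi(m,\cdot):\Gamma\to\Gamma_m$. Together these give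 a bijection $\hat\psi:M\times Z_0\to Y_0$ with $\hat\psi(m,z)\sim\psi(m,z)$ always and $\hat\psi(m,z)=\psi(m,z)$ for $z\in Y_0^2$. By Lemma~\ref{lem:twins}(a) and Lemma~\ref{lem:psi},
\[
\hat\psi(a,z)\hat\psi(b,z')=\psi(a,z)\psi(b,z')=\psi(ab,zz')=\hat\psi(ab,zz').
\]
So $Y_0\cong M\times Z_0$, and $M$ is prime.
\end{proof}

\begin{remark}
Indecomposability enters only in Step 4 of Proposition~\ref{prop:auto}. The identity element of $M$ is used from the definition of $e$ on, and it cannot be dropped: $N_2$ is indecomposable and not prime. Finiteness provides the idempotent $f$, the exponent $N$, and Lemma~\ref{lem:sizes}. In Example~\ref{ex:infinite} it is Lemma~\ref{lem:sizes} that fails: the sizes $s_1$ are infinite and cannot be canceled.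
\end{remark}

\section{Left zero semigroups}\label{sec:leftzero}

The semigroup $L_1$ is trivial, and $L_{ab}\cong L_a\times L_b$ is decomposable for $a,b>1$. Passing to opposite semigroups exchanges left and right zero semigroups and preserves primeness. So it suffices to prove that $L_p$ is prime for every prime number $p$.

\subsection*{A criterion for $L_n\mid Y$}
In $L_n\times S$ we have $(i,s)(j,s')=(i,ss')$. So $L_n\times S$ is a disjoint union of $n$ right ideals $\{i\}\times S$, and the elements $(1,s),\dots,(n,s)$ act identically as right factors. To recognize such semigroups we record how $Y$ acts on itself from the right and, for each element, how it acts.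

For a semigroup $T$, a \emph{right $T$-set} is a set $A$ with a map $(a,t)\mapsto a\cdot t$ from $A\times T$ to $A$ such that $(a\cdot s)\cdot t=a\cdot(st)$; the semigroup $T$ is a $T$-set under right multiplication. A \emph{$T$-set over $T$} is a finite right $T$-set $A$ with an equivariant map $c_A:A\to T$, and a \emph{morphism} $g:A\to A'$ is an equivariant map with $c_{A'}g=c_A$. The inverse of a bijective morphism is a morphism. The \emph{components} of $A$ are the classes of the equivalence relation $\equiv$ generated by $a\equiv a\cdot t$. They are closed under the action, hence are $T$-sets over $T$; and if $A$ is partitioned into subsets closed under the action, then each of them is a union of components.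

Let $Y$ be a semigroup, and let $a\,\rho\,b$ mean that $ya=yb$ for all $y\in Y$. This is a congruence: $a\,\rho\,b$ implies $y(as)=y(bs)$ and $y(sa)=(ys)a=(ys)b=y(sb)$. Let $T=Y/\rho$ with quotient map $c:Y\to T$. The rule $x\cdot c(y)=xy$ is well defined and makes $(Y,c)$ a $T$-set over $T$. The components of $Y$ are right ideals, in particular subsemigroups. For a component $C$, let $\operatorname{mult}(C)$ be the number of components of $Y$ isomorphic to $C$ as $T$-sets over $T$.

\begin{lemma}\label{lem:criterion}
$L_n\mid Y$ if and only if $n\mid\operatorname{mult}(C)$ for every component $C$ of $Y$.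
\end{lemma}

\begin{proof}
Suppose $n$ divides all multiplicities. Distributing the components of each isomorphism class evenly, we get $Y=S_1\sqcup\dots\sqcup S_n$ with each $S_i$ a union of components and with isomorphisms $\varphi_i:S_1\to S_i$ of $T$-sets over $T$. Then $S_1$ is a subsemigroup, $(i,s)\mapsto\varphi_i(s)$ is a bijection $L_n\times S_1\to Y$, and
\[
\varphi_i(s)\varphi_j(s')=\varphi_i(s)\cdot c(\varphi_j(s'))=\varphi_i(s)\cdot c(s')=\varphi_i(ss').
\]
Conversely, let $Y=L_n\times S$. The right ideals $\{i\}\times S$ partition $Y$, so each is a union of components. The bijection $(1,s)\mapsto(i,s)$ is equivariant, and it preserves $c$ because $y(1,s)=y(i,s)$ for all $y\in Y$. So each isomorphism class of components occurs equally often in each $\{i\}\times S$.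
\end{proof}

Now let $Y=Y_0\times Y_1$, with $T_i$ and $c_i$ the objects attached to $Y_i$.

\begin{lemma}\label{lem:components}
$T=T_0\times T_1$, $c=c_0\times c_1$, and the components of $Y$ are the products $C\times D$ of components $C$ of $Y_0$ and $D$ of $Y_1$.
\end{lemma}

\begin{proof}
The condition defining $\rho$ is read off coordinatewise. The sets $C\times D$ partition $Y$ and are closed under the action, so each is a union of components. It remains to see that one may move in one coordinate at a time. For $x,y,w\in Y_0$ and $u,v\in Y_1$,
\[
(xy,u)\equiv(xy,u)(w,v)=(x,u)(yw,v)\equiv(x,u),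
\]
and symmetrically in the second coordinate.
\end{proof}

\subsection*{Leading terms}
Assume $L_p\nmid Y_0$ and $L_p\nmid Y_1$; we must find a component of $Y$ with multiplicity prime to $p$. By Lemma~\ref{lem:components},
\begin{equation}\label{eq:mult}
\operatorname{mult}(C\times D)=\sum\operatorname{mult}(C')\operatorname{mult}(D'),
\end{equation}
summed over pairs of isomorphism classes with $C'\times D'\cong C\times D$. The difficulty is that the sum may have several terms.

\begin{example}\label{ex:leading}
Let $p=2$, and let $Y_0=Y_1$ be the resizing of $L_2$ with classes $\{a\}$ and $\{b,b',b''\}$: the product $xy$ is $a$ if $x=a$ and $b$ otherwise. Then $T_0$, $T_1$ and $T$ are trivial. The components of $Y_0$ have sizes $1$ and $3$, so $L_2\nmid Y_0$. The components of $Y_0\times Y_1$ have sizes $1,3,3,9$. In each of them the action sends all elements to one point, so the two of size $3$ are isomorphic and have even multiplicity. But the product of the two largest components arises in only one way and has multiplicity $1$, so $L_2\nmid Y_0\times Y_1$.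
\end{example}

This is the argument by which the product of two polynomials that are nonzero modulo $p$ is nonzero modulo $p$: look at leading terms. In general size does not determine a component, and we replace it by a list of multiplicative invariants, namely numbers of morphisms from test objects. Such a number can be $0$ on one factor, which destroys the information about the other. To prevent this we compare only components with the same image in $T_i$.

By Lemma~\ref{lem:criterion} there is a component of $Y_0$ with multiplicity prime to $p$; let $I\subseteq T_0$ be its image under $c_0$. Let $\mathcal C$ be a set of representatives of the isomorphism classes of components of $Y_0$ with image $I$ and multiplicity prime to $p$. Define $J\subseteq T_1$ and $\mathcal D$ in the same way for $Y_1$. For a $T$-set $A$ over $T$ and $C\in\mathcal C$, let $h(A,C)$ be the number of maps $g:A\to C$ such that $g(a\cdot(t,s))=g(a)\cdot t$ and $c_0g(a)$ is the first coordinate of $c_A(a)$. Define $h(A,D)$ for $D\in\mathcal D$ symmetrically. A morphism $A\to C\times D$ is a pair of such maps, so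
\begin{equation}\label{eq:h}
|\operatorname{Hom}(A,C\times D)|=h(A,C)\,h(A,D).
\end{equation}

\begin{lemma}\label{lem:separate}
If $C\ne C'$ in $\mathcal C$, there is a $T$-set $A$ over $T$ with $h(A,C)\ne h(A,C')$ and $h(A,D)>0$ for all $D\in\mathcal D$. The symmetric statement holds for $D\ne D'$ in $\mathcal D$.
\end{lemma}

\begin{proof}
First we separate $C$ and $C'$ over $T_0$, counting as in Lemma~\ref{lem:cancel}. Let $B$ be a $T_0$-set over $T_0$. The kernel of a morphism from $B$ is an equivalence relation $\theta$ compatible with the action and contained in the kernel of $c_B$; for such $\theta$ the quotient $B/\theta$ is again a $T_0$-set over $T_0$. Hence $|\operatorname{Hom}(B,C)|=\sum_\theta|\operatorname{Inj}(B/\theta,C)|$ over these $\theta$, and the proof of Lemma~\ref{lem:cancel} shows that equality of all counts would give $C\cong C'$. So there is $B$ with $|\operatorname{Hom}(B,C)|\ne|\operatorname{Hom}(B,C')|$.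

We turn $B$ into a $T$-set over $T$. A component of $Y_1$ is a subsemigroup and contains an idempotent, so $J$ contains an idempotent $\epsilon$. The natural candidate is $B\times\epsilon T_1$, but over a point $b\notin B\cdot T_0$ nothing forces $g(b,x)$ to be independent of $x$. We keep only one element over such points:
\[
A=\{(b,x)\in B\times\epsilon T_1:\ x=\epsilon\text{ if }b\notin B\cdot T_0\},
\]
with $(b,x)\cdot(t,s)=(b\cdot t,xs)$ and $c_A(b,x)=(c_B(b),x)$. The action maps $A$ into $(B\cdot T_0)\times\epsilon T_1\subseteq A$, and $c_A$ is equivariant. Note that $(b,\epsilon)\in A$ for all $b\in B$.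

Let $g$ be counted by $h(A,C)$ and put $\bar g(b)=g(b,\epsilon)$. For $b\in B$, $t\in T_0$, $s\in T_1$,
\[
g(b\cdot t,\epsilon s)=g\bigl((b,\epsilon)\cdot(t,s)\bigr)=\bar g(b)\cdot t .
\]
For $s=\epsilon$ this says $\bar g(b\cdot t)=\bar g(b)\cdot t$; also $c_0\bar g=c_B$, so $\bar g\in\operatorname{Hom}(B,C)$. For general $s$ it says $g(b',x)=\bar g(b')$ whenever $b'\in B\cdot T_0$, and for $b'\notin B\cdot T_0$ this holds by definition. Conversely, each $\bar g\in\operatorname{Hom}(B,C)$ gives the map $(b,x)\mapsto\bar g(b)$ counted by $h(A,C)$. So $h(A,C)=|\operatorname{Hom}(B,C)|$, likewise $h(A,C')=|\operatorname{Hom}(B,C')|$, and these differ.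

Let $D\in\mathcal D$. Since $c_1(D)=J$, there is $d\in D$ with $c_1(d)=\epsilon$. The map $(b,x)\mapsto d\cdot x$ satisfies $d\cdot(xs)=(d\cdot x)\cdot s$ and $c_1(d\cdot x)=\epsilon x=x$, so it is counted by $h(A,D)$.
\end{proof}

\begin{lemma}\label{lem:leading}
There is $(C,D)\in\mathcal C\times\mathcal D$ such that the only $(C',D')\in\mathcal C\times\mathcal D$ with $C'\times D'\cong C\times D$ is $(C,D)$ itself.
\end{lemma}

\begin{proof}
Let $A_1,\dots,A_N$ be objects as in Lemma~\ref{lem:separate}, one for each pair of distinct elements of $\mathcal C$ and one for each pair of distinct elements of $\mathcal D$. Put $\mathcal P_0=\mathcal C\times\mathcal D$, and let $\mathcal P_k$ be the set of pairs $(C,D)\in\mathcal P_{k-1}$ at which $h(A_k,C)h(A_k,D)$ attains its maximum on $\mathcal P_{k-1}$. By induction, $\mathcal P_k=\mathcal C_k\times\mathcal D_k$ is a nonempty product set: if the maximum is $0$, then $\mathcal P_k=\mathcal P_{k-1}$; otherwise a pair is maximizing exactly when each factor is maximal on $\mathcal C_{k-1}$, respectively $\mathcal D_{k-1}$.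

Suppose $C\ne C'$ lie in $\mathcal C_N$; let $A_k$ be the object for this pair and $D\in\mathcal D_N$. Both $(C,D)$ and $(C',D)$ lie in $\mathcal P_k$, so $h(A_k,C)h(A_k,D)=h(A_k,C')h(A_k,D)$, which contradicts Lemma~\ref{lem:separate}. So $|\mathcal C_N|=1$, by symmetry $|\mathcal D_N|=1$, and $\mathcal P_N=\{(C,D)\}$. If $(C',D')\in\mathcal P_0$ and $C'\times D'\cong C\times D$, then by \eqref{eq:h} the two pairs have the same value at every stage, so $(C',D')\in\mathcal P_k$ for all $k$, and $(C',D')=(C,D)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:leftzero}]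
Let $L_p\nmid Y_0$, $L_p\nmid Y_1$, and take $(C,D)$ as in Lemma~\ref{lem:leading}. Consider a term of \eqref{eq:mult}. An isomorphism over $T$ preserves the image in $T$, so $c_0(C')\times c_1(D')=I\times J$, that is, $c_0(C')=I$ and $c_1(D')=J$. Hence either $p$ divides $\operatorname{mult}(C')$ or $\operatorname{mult}(D')$, or the pair of classes is represented in $\mathcal C\times\mathcal D$ and is then that of $(C,D)$. Thus $\operatorname{mult}(C\times D)\equiv\operatorname{mult}(C)\operatorname{mult}(D)\pmod p$, and the right side is nonzero modulo $p$ because $p$ is prime. By Lemma~\ref{lem:criterion}, $L_p\nmid Y_0\times Y_1$.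
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bergman}
George M. Bergman, \emph{On semigroups that are prime in the sense of Tarski, and groups prime in the senses of Tarski and of Rhodes}, arXiv:2409.15541 (2024).

\bibitem{Lovasz}
Lov\'asz, 1967.

\end{thebibliography}
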